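\title{Renorming a Banach space so that a given vector is a Daugavet-point}

\begin{abstract}
A point $x$ of the unit sphere of a Banach space is a Daugavet-point if every slice of the unit ball contains points at distance arbitrarily close to $2$ from $x$. We prove that every infinite-dimensional real Banach space admits an equivalent norm for which a prescribed nonzero vector is a Daugavet-point and a super $\Delta$-point. In particular, every such space can be renormed with a relative Daugavet-point, and we show that no finite-dimensional space can. The new unit ball is the closed convex hull of points at distance exactly $2$ from $x$, built from almost Euclidean subspaces given by Dvoretzky's theorem. For spaces containing an unconditional basic sequence, a second construction makes the prescribed vector a super Daugavet-point.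
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a real Banach space with closed unit ball $B_X$, unit sphere $S_X$ and dual $X^*$. Two points of $B_X$ are at distance at most $2$. The notions studied here measure how widely the points at distance nearly $2$ from a fixed $x\in S_X$ are spread through the ball. Two families of test sets are used. For $f\in S_{X^*}$ and $\alpha>0$, the \emph{slice}
\[
S(f,\alpha)=\{y\in B_X: f(y)>1-\alpha\}
\]
is the part of the ball cut off by a hyperplane; it is \emph{supporting at $x$} if $f(x)=1$. A set $W\subseteq B_X$ is \emph{relatively weakly open} if for each $w\in W$ there are $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$ such that $W$ contains every $y\in B_X$ with $|\varphi_s(y-w)|<\varepsilon$ for all $s$. Say that a set $T\subseteq B_X$ is \emph{far from $x$} if $\sup_{y\in T}\|x-y\|=2$. A point $x\in S_X$ is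
\begin{itemize}
\item a \emph{Daugavet-point} if every slice of $B_X$ is far from $x$;
\item a \emph{relative Daugavet-point} if there is a slice $S$ supporting at $x$ such that every slice $T$ of $B_X$ with $T\subseteq S$ is far from $x$ (then $x$ is a Daugavet-point \emph{relative to $S$});
\item a \emph{super $\Delta$-point} if every relatively weakly open subset of $B_X$ containing $x$ is far from $x$;
\item a \emph{super Daugavet-point} if every nonempty relatively weakly open subset of $B_X$ is far from $x$.
\end{itemize}
Slices are nonempty and relatively weakly open, so a super Daugavet-point is a Daugavet-point. A Daugavet-point is a Daugavet-point relative to every supporting slice, and supporting slices exist by the Hahn--Banach theorem, so it is a relative Daugavet-point. Two examples show the extremes.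

\begin{example}\label{ex:hilbert}
A Hilbert space $H$ has no relative Daugavet-point. Let $x\in S_H$ and let $S(f,\alpha)$ be supporting at $x$. By the equality case of the Cauchy--Schwarz inequality, $f=\langle\cdot,x\rangle$. For $\beta=\min\{\alpha,1\}$ the slice $S(f,\beta)$ lies in $S(f,\alpha)$, and each of its points $y$ satisfies $\|x-y\|^2=1-2\langle y,x\rangle+\|y\|^2<2\beta\le2$.
\end{example}

\begin{example}\label{ex:c}
In the space $c$ of convergent sequences with the supremum norm, $\mathbf 1=(1,1,\dots)$ is a super Daugavet-point. Let $e_n$ be the unit vectors. For $\varphi\in c^*$ and suitable signs, $\sum_{n\le N}|\varphi(e_n)|=\varphi\big(\sum_{n\le N}\pm e_n\big)\le\|\varphi\|$, so $\varphi(e_n)\to0$. Given $w=(w_n)$ in a relatively weakly open set $W\subseteq B_c$, reset the $n$-th coordinate of $w$ to $-1$: the point $y=w-(1+w_n)e_n$ lies in $B_c$, and $\|\mathbf 1-y\|=2$. Since $|\varphi(y-w)|\le2|\varphi(e_n)|$ for every $\varphi\in c^*$, we have $y\in W$ for large $n$.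
\end{example}

These properties depend on the norm, so it is natural to ask which spaces have an \emph{equivalent} norm whose unit sphere contains such a point; we then say that the space \emph{can be renormed with} such a point. Example~\ref{ex:c} displays a mechanism: one needs directions $e_n$ that are almost invisible to any finite set of functionals given in advance, yet are detected by some functional of norm one. A weakly null sequence bounded away from $0$ is the obvious supply of such directions. It is known that every infinite-dimensional Banach space with a weakly null Schauder basis, and more generally every infinite-dimensional Banach space containing a weakly null complemented basic sequence, can be renormed with a relative Daugavet-point. The following question was posed in~\cite{AALMPPV}.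

\begin{quote}
\emph{Can every infinite-dimensional Banach space be renormed with a relative Daugavet-point?}
\end{quote}

One might look for a counterexample among spaces such as $\ell_1$, where every weakly null sequence is norm null (Schur's theorem) and the supply just described is empty. But the mechanism asks only for one good direction for each finite set of functionals, and no sequence has to converge. Such directions exist in every infinite-dimensional space, and the answer is yes in a strong form.

\begin{theorem}\label{thm:A}
Let $X$ be an infinite-dimensional real Banach space and let $0\ne x\in X$. There is an equivalent norm on $X$ for which $x$ is a norm-one Daugavet-point, hence a relative Daugavet-point. For this norm $x$ is also a super $\Delta$-point.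
\end{theorem}

\begin{theorem}\label{thm:B}
A finite-dimensional real Banach space has no relative Daugavet-point. Hence, for a real Banach space $X\ne\{0\}$ the following are equivalent: $\dim X=\infty$; $X$ can be renormed with a relative Daugavet-point; $X$ can be renormed with a Daugavet-point.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $X$ be a real Banach space containing an unconditional basic sequence and let $0\ne x\in X$. There is an equivalent norm on $X$ for which $x$ is a super Daugavet-point.
\end{theorem}

Theorem~\ref{thm:A} answers the question completely. The case of Theorem~\ref{thm:C} for spaces without unconditional basic sequences is not settled here.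

Section~\ref{sec:tools} reduces the Daugavet condition to a check on a generating set of the ball. Section~\ref{sec:finite} proves the finite-dimensional statement; its last inequality dictates the shape of the construction, which is found in $\ell_2$ in Section~\ref{sec:model} and carried to a general space in Sections~\ref{sec:blocks} and~\ref{sec:proofA}. Section~\ref{sec:C} proves Theorem~\ref{thm:C}.

\section{Witnesses and generating sets}\label{sec:tools}

We construct norms through their unit balls. Call $B\subseteq X$ a \emph{body} if it is closed, convex, symmetric, bounded, and contains a neighborhood of $0$. Then $\|u\|_B=\inf\{r>0:u\in rB\}$ is a norm equivalent to $\|\cdot\|$ whose closed unit ball is $B$. The dual space and the weak topology do not change, and the new dual norm of $\varphi\in X^*$ is $\sup_B\varphi=\sup_B|\varphi|$.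

Distance $2$ is certified by a single functional. Let $B$ be a body and $x,y\in B$. A \emph{witness} for $(x,y)$ is a functional $g\in X^*$ with
\[
|g|\le1\ \text{ on }B,\qquad g(x)=1,\qquad g(y)=-1 .
\]

\begin{lemma}\label{lem:witness}
Let $B$ be a body and $x,y\in B$. Then $\|x-y\|_B=2$ if and only if there is a witness for $(x,y)$, and in this case $\|x\|_B=1$.
\end{lemma}

\begin{proof}
If $g$ is a witness, then $2=g(x-y)\le\|x-y\|_B\le\|x\|_B+\|y\|_B\le2$ and $1=g(x)\le\|x\|_B\le1$. Conversely, if $\|x-y\|_B=2$, the Hahn--Banach theorem gives $g$ with $|g|\le1$ on $B$ and $g(x)-g(y)=2$, which forces $g(x)=1$ and $g(y)=-1$.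
\end{proof}

Slices have convex complements in the ball, so they cannot avoid a set that generates the ball.

\begin{lemma}\label{lem:generate}
Let $A\subseteq X$ be such that $B=\overline{\operatorname{conv}}\,A$ is a body, and let $x\in B$. If there is a witness for $(x,a)$ for every $a\in A$, then $x$ is a norm-one Daugavet-point of $(X,\|\cdot\|_B)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:witness}, $\|x\|_B=1$ and $\|x-a\|_B=2$ for all $a\in A$. Let $T=\{y\in B:\varphi(y)>1-\beta\}$ be a slice of $B$, where $\sup_B\varphi=1$. As $\varphi$ is linear and continuous, $\sup_A\varphi=\sup_B\varphi=1$, so $T$ contains a point of $A$.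
\end{proof}

Both constructions start from the same splitting. Given $x\ne0$, the Hahn--Banach theorem provides $f\in X^*$ with $f(x)=1$; this is the only use of the hypothesis $x\neq0$, which is necessary since $x$ is to have norm one. Put $Y=\ker f$, a closed subspace of codimension one. Each $u\in X$ is uniquely $u=tx+z$ with $t\in\mathbb R$ and $z\in Y$, where $t=f(u)$ and $z=u-f(u)x$ depend continuously on $u$. Consequently,
\begin{equation}\label{eq:nbhd}
\{tx+z:\ |t|\le r,\ z\in Y,\ \|z\|\le r\}\ \text{ is a neighborhood of $0$ for every $r>0$,}
\end{equation}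
and every $g\in Y^*$ extends to an element of $X^*$ by $g(x)=0$. We always use this extension.

\section{The obstruction in finite dimensions}\label{sec:finite}

A point $e$ of a convex set $K$ is \emph{extreme} if $e=\sum_i\mu_iy_i$ with $y_i\in K$, $\mu_i>0$, $\sum_i\mu_i=1$ (a finite sum) forces $y_i=e$ for all $i$. We use two facts about a finite-dimensional space: a compact convex set is the convex hull of its extreme points (Minkowski's theorem), and the convex hull of a compact set is compact (a consequence of Carath\'eodory's theorem). The plan is to write $x$ as a convex combination of extreme points, show that these are at distance $2$ from $x$ by cutting small slices around them, and test the combination with a witness.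

\begin{lemma}\label{lem:dent}
Let $0<\dim X<\infty$, let $e$ be an extreme point of $B_X$ and let $\varepsilon>0$. There is a slice $T$ of $B_X$ such that $\|y-e\|<\varepsilon$ for all $y\in T$.
\end{lemma}

\begin{proof}
Let $K_0=\{y\in B_X:\|y-e\|\ge\varepsilon\}$. If $K_0$ is empty, any slice will do. Otherwise $K=\operatorname{conv}K_0$ is compact and convex, and $e\notin K$ because $e$ is extreme and $e\notin K_0$. Separation gives $\varphi\in S_{X^*}$ with $\gamma:=\max_K\varphi<\varphi(e)\le1$. The slice $T=S(\varphi,1-\gamma)$ does not meet $K_0$.
\end{proof}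

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\dim X<\infty$ and suppose that $x\in S_X$ is a Daugavet-point relative to $S=S(f,\alpha)$, where $f(x)=1$. The set $F=\{y\in B_X:f(y)=1\}$ is compact, convex and contains $x$. By Minkowski's theorem, $x=\sum_{i=1}^N\lambda_ie_i$ with $\lambda_i>0$, $\sum_i\lambda_i=1$ and $e_i$ extreme in $F$. The point $e_1$ is extreme in $B_X$: if $e_1=\sum_l\mu_ly_l$ is a convex combination of points of $B_X$ with $\mu_l>0$, then $1=\sum_l\mu_lf(y_l)$ forces $y_l\in F$, hence $y_l=e_1$, for all $l$.

Let $0<\varepsilon\le\alpha$ and let $T$ be the slice given by Lemma~\ref{lem:dent} for $e_1$. Every $y\in T$ satisfies $f(y)>f(e_1)-\varepsilon\ge1-\alpha$, so $T\subseteq S$ and $T$ is far from $x$. Thus $2\le\|x-e_1\|+\varepsilon$ for all small $\varepsilon$, and $\|x-e_1\|=2$. Let $g$ be a witness for $(x,e_1)$. Then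
\[
1=g(x)=\sum_{i}\lambda_ig(e_i)\le-\lambda_1+(1-\lambda_1)=1-2\lambda_1<1,
\]
a contradiction.

This holds for every norm on a finite-dimensional space, so a space that can be renormed with a relative Daugavet-point is infinite-dimensional. Theorem~\ref{thm:A}, whose proof below does not use the present theorem, shows that an infinite-dimensional space can be renormed with a Daugavet-point, and a Daugavet-point is a relative Daugavet-point.
\end{proof}

\begin{remark}\label{rem:weights}
The last inequality holds in any dimension and constrains every use of Lemma~\ref{lem:generate}. If $a_1,\dots,a_N\in B$ are at distance $2$ from $x$ and $\|x-\sum_i\lambda_ia_i\|_B\le\eta$ for a convex combination, then a witness for $(x,a_i)$ gives $1-\eta\le1-2\lambda_i$, that is, $\lambda_i\le\eta/2$ for all $i$. So $x$ is never a convex combination of points of $A$; it has to be a limit of combinations of more and more points with smaller and smaller weights.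
\end{remark}

\section{The construction in $\ell_2$}\label{sec:model}

Let $X=\ell_2$ with orthonormal basis $e_0,e_1,e_2,\dots$ and coordinate functionals $e_i^*$. Take $x=e_0$ and $f=e_0^*$. We look for a symmetric set $A$ as in Lemma~\ref{lem:generate}. There are three requirements: $x\in\overline{\operatorname{conv}}\,A$; the set $\overline{\operatorname{conv}}\,A$ is a body; every point of $A$ has a witness.

\medskip\noindent\emph{Reaching $x$.} Guided by Remark~\ref{rem:weights}, take the points $\pm(x+2e_i)$, $i\ge1$. The average of $x+2e_1,\dots,x+2e_n$ is at $\ell_2$-distance $\|\frac2n\sum_{i\le n}e_i\|=2/\sqrt n$ from $x$. The functional $f-e_i^*$ equals $1$ at $x$, $-1$ at $x+2e_i$, and $1$ at $x+2e_m$ for $m\ne i$; it is the candidate witness for $x+2e_i$, and $f$ is the candidate for $-(x+2e_i)$. At the average above, $f-e_i^*$ equals $1-\frac2n$ for $i\le n$: this is the quantity $1-2\lambda_1$ of Section~\ref{sec:finite}, now free to tend to $1$.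

\medskip\noindent\emph{Filling a neighborhood of $0$.} The closed convex hull of these points is too thin. The functional $\sum_{1\le i\le n}e_i^*$ is bounded by $2$ on it, but takes the value $r\sqrt n$ at the vector $rn^{-1/2}\sum_{1\le i\le n}e_i$ of norm $r$. We want to add the unit ball $D$ of $Y=\ker f$, but its points cannot be put into $A$: no functional equals $-1$ at $0\in D$. Instead we generate $D$ by the device of Example~\ref{ex:c}. For $z\in D$ reset the $j$-th coordinate to $1$:
\[
b=z+(1-e_j^*(z))e_j .
\]
The average of these points over $n$ values of $j$ is within $2/\sqrt n$ of $z$, since the coefficients $1-e_j^*(z)$ lie in $[0,2]$. The functionals $f-e_j^*$ and $f+e_j^*$ equal $1$ at $x$, and equal $-1$ at $b$ and at $-b$ respectively. On the new points all candidate witnesses are bounded by $1$, because $f$ vanishes there and all coordinates lie in $[-1,1]$.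

\medskip\noindent\emph{A conflict.} It remains to test the new candidates on the old points, and one value is bad: $(f+e_j^*)(x+2e_j)=3$. For $m\neq j$ we have $(f+e_j^*)(x+2e_m)=1$. So we reserve the even indices for the points $\pm(x+2e_i)$ and the odd indices for the resetting. Each family still has infinitely many indices to average over, and all three requirements are met.

\medskip
Only three features of the orthonormal basis were used: biorthogonality; a uniform bound on the functionals $e_i^*$, so that all coordinates of points of a fixed ball $D$ lie in $[-1,1]$; and an upper $\ell_2$-estimate, needed only among the $n$ vectors being averaged. The last restriction is what makes the passage to a general space possible.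

\section{Euclidean blocks with bounded biorthogonal functionals}\label{sec:blocks}

We use Dvoretzky's theorem: every infinite-dimensional Banach space $Z$ contains, for each $n$ and each $\varepsilon>0$, vectors $u_1,\dots,u_n$ with $(1+\varepsilon)^{-1}\|a\|_2\le\|\sum_ka_ku_k\|\le\|a\|_2$ for all $a\in\mathbb R^n$, where $\|a\|_2=(\sum_ka_k^2)^{1/2}$. It yields one block for each $n$, with coordinate functionals bounded on that block. The difficulty is that the functionals of one block must vanish on all other blocks and stay uniformly bounded. We arrange this by choosing each new block in a finite-codimensional subspace that cannot shorten the vectors already chosen.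

\begin{lemma}\label{lem:system}
Let $Y$ be an infinite-dimensional Banach space. There are $e_{n,k}\in Y$ and $e^*_{n,k}\in Y^*$, for $n\ge1$ and $1\le k\le n$, such that
\begin{itemize}
\item[(i)] $e^*_{n,k}(e_{m,l})=1$ if $(n,k)=(m,l)$, and $e^*_{n,k}(e_{m,l})=0$ otherwise;
\item[(ii)] $\|e^*_{n,k}\|\le8$;
\item[(iii)] $\big\|\sum_{k=1}^na_ke_{n,k}\big\|\le\|a\|_2$ for all $n$ and all $a\in\mathbb R^n$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\lambda_n=2^{2^{-n}}$, so that $\lambda_n>1$ and every finite product of distinct $\lambda_n$ is at most $2$. We choose the blocks recursively. Suppose that finite-dimensional subspaces $F_1,\dots,F_{n-1}$ have been chosen, and let $E=F_1+\dots+F_{n-1}$. For $n=1$ put $Y_1=Y$. For $n>1$, compactness gives $u_1,\dots,u_r\in S_E$ such that each point of $S_E$ is within $1-\lambda_n^{-1}$ of some $u_s$. Pick $\varphi_s\in S_{Y^*}$ with $\varphi_s(u_s)=1$. Then $\max_s\varphi_s(e)\ge\lambda_n^{-1}$ for $e\in S_E$. Let $Y_n=\bigcap_s\ker\varphi_s$, a closed subspace of finite codimension, hence infinite-dimensional. For $e\in E$ and $y\in Y_n$,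
\begin{equation}\label{eq:mazur}
\|e\|\le\lambda_n\max_s|\varphi_s(e)|=\lambda_n\max_s|\varphi_s(e+y)|\le\lambda_n\|e+y\| .
\end{equation}
Dvoretzky's theorem with $\varepsilon=1$ gives $e_{n,1},\dots,e_{n,n}\in Y_n$ with $\frac12\|a\|_2\le\|\sum_ka_ke_{n,k}\|\le\|a\|_2$. Let $F_n$ be their span. This proves (iii).

Consider a finite sum $\sigma_M=\sum_{m\le M}z_m$ with $z_m=\sum_la_{m,l}e_{m,l}\in F_m$, and its partial sums $\sigma_m$, with $\sigma_0=0$. By~\eqref{eq:mazur}, $\|\sigma_m\|\le\lambda_{m+1}\|\sigma_{m+1}\|$, so $\|\sigma_m\|\le2\|\sigma_M\|$ for $m\le M$ and $\|z_m\|=\|\sigma_m-\sigma_{m-1}\|\le4\|\sigma_M\|$. Therefore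
\[
|a_{n,k}|\le\|(a_{n,l})_l\|_2\le2\|z_n\|\le8\|\sigma_M\|\qquad(n\le M).
\]
Hence the vectors $e_{m,l}$ are linearly independent, and the functional $\sigma_M\mapsto a_{n,k}$ on their span has norm at most $8$. Let $e^*_{n,k}$ be a Hahn--Banach extension of it to $Y$.
\end{proof}

Estimate (iii) also provides the directions asked for in the introduction: in a long block, most vectors are almost invisible to a given finite set of functionals.

\begin{lemma}\label{lem:count}
Let $N\subseteq\mathbb N$ be infinite and let $u_{n,k}\in X$ $(n\in N$, $1\le k\le n)$ satisfy $\|\sum_ka_ku_{n,k}\|\le\|a\|_2$ for all $n\in N$ and $a\in\mathbb R^n$. Given $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$, there are $n\in N$ and $k\le n$ such that $|\varphi_s(u_{n,k})|<\varepsilon$ for all $s$.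
\end{lemma}

\begin{proof}
Fix $n\in N$ and $\varphi\in X^*$, and put $a_k=\varphi(u_{n,k})$. Then $\|a\|_2^2=\varphi(\sum_ka_ku_{n,k})\le\|\varphi\|\,\|a\|_2$, so $\sum_k\varphi(u_{n,k})^2\le\|\varphi\|^2$. Thus at most $\|\varphi\|^2/\varepsilon^2$ indices $k\le n$ satisfy $|\varphi(u_{n,k})|\ge\varepsilon$. If $n>\sum_s\|\varphi_s\|^2/\varepsilon^2$, some $k\le n$ is excluded by none of the $\varphi_s$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $f$ and $Y=\ker f$ be as in Section~\ref{sec:tools}. Since $X$ is infinite-dimensional, so is $Y$, and Lemma~\ref{lem:system} applies; this is where the hypothesis on the dimension enters. We write $e_i$, $e_i^*$ for $i=(n,k)$, and recall that $e_i^*(x)=0$ and $f(e_i)=0$. Let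
\[
I=\{(n,k):n\text{ even}\},\qquad J=\{(n,k):n\text{ odd}\},\qquad D=\{z\in Y:\|z\|\le\tfrac18\}.
\]
By (ii), $|e_i^*(z)|\le1$ for all $z\in D$ and all $i\in I\cup J$. For $z\in D$ and $j\in J$ put $b_{z,j}=z+(1-e_j^*(z))e_j$, and define
\[
A=\{\pm(x+2e_i):i\in I\}\cup\{\pm b_{z,j}:z\in D,\ j\in J\},\qquad B=\overline{\operatorname{conv}}\,A .
\]

\medskip\noindent\emph{$B$ is a body containing $x$.} The set $B$ is closed, convex and symmetric. It is bounded, since $\|e_i\|\le1$ by (iii) and $0\le1-e_j^*(z)\le2$. By (iii), for even $n$, and for odd $n$ and $z\in D$, respectively,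
\[
\Big\|x-\frac1n\sum_{k\le n}(x+2e_{n,k})\Big\|\le\frac2{\sqrt n},\qquad
\Big\|z-\frac1n\sum_{k\le n}b_{z,(n,k)}\Big\|\le\frac2{\sqrt n},
\]
because each difference is $\sum_ka_ke_{n,k}$ with $|a_k|\le2/n$. Letting $n\to\infty$ gives $x\in B$ and $D\subseteq B$. If $|t|\le\frac12$, $z\in Y$ and $\|z\|\le\frac1{16}$, then $tx+z=\frac12(2tx)+\frac12(2z)\in B$. By~\eqref{eq:nbhd}, $B$ is a neighborhood of $0$.

\medskip\noindent\emph{Witnesses.} Consider $f$, the functionals $f-e_i^*$ for $i\in I$, and $f\pm e_j^*$ for $j\in J$. Each equals $1$ at $x$. By (i) and $I\cap J=\emptyset$, their values on the generating points are as follows, where $\delta_{im}$ is $1$ if $i=m$ and $0$ otherwise.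
\[
\begin{array}{l|c|c}
 & x+2e_m\ \ (m\in I) & b_{z,m}\ \ (m\in J,\ z\in D)\\[2pt] \hline
f & 1 & 0\\[2pt]
f-e_i^*\ \ (i\in I) & 1-2\delta_{im} & -e_i^*(z)\\[2pt]
f\pm e_j^*\ \ (j\in J) & 1 & \pm1\ \text{ if }j=m,\quad\pm e_j^*(z)\ \text{ if }j\ne m
\end{array}
\]
The last entry comes from $e_j^*(b_{z,m})=e_j^*(z)+(1-e_m^*(z))\delta_{jm}$. All entries lie in $[-1,1]$, so each of these functionals is bounded by $1$ in modulus on the symmetric set $A$, hence on $B$. The table also shows that every point of $A$ has a witness among them:
\[
(f-e_i^*)(x+2e_i)=f\big(-(x+2e_i)\big)=(f-e_j^*)(b_{z,j})=(f+e_j^*)(-b_{z,j})=-1 .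
\]
By Lemma~\ref{lem:generate}, $x$ is a norm-one Daugavet-point of $(X,\|\cdot\|_B)$.

\medskip\noindent\emph{$x$ is a super $\Delta$-point.} Let $W\subseteq B$ be relatively weakly open with $x\in W$, and take $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$ such that $W$ contains every $y\in B$ with $|\varphi_s(y-x)|<\varepsilon$ for all $s$. Lemma~\ref{lem:count}, applied to the even blocks, gives $i\in I$ with $|\varphi_s(e_i)|<\varepsilon/2$ for all $s$. Then $x+2e_i\in W$ and $\|x-(x+2e_i)\|_B=2$. This completes the proof of Theorem~\ref{thm:A}. \qed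

\section{Unconditional sequences and super Daugavet-points}\label{sec:C}

The argument of Section~\ref{sec:proofA} knows the distance from $x$ only on the generating set $A$, and a relatively weakly open set can miss $A$. For instance, $f$ takes only the values $0,\pm1$ on $A$, so $\{y\in B:|f(y)-\frac12|<\frac14\}$ contains $\frac12x$ and no point of $A$. To prove Theorem~\ref{thm:C} we must start from an arbitrary point of the ball and move it, inside the ball, to a point with a witness. For this it is better to describe the ball by inequalities.

\subsection*{The ball of $c$ revisited}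
Write $y\in c$ as $y=t\mathbf 1+z$ with $t=\lim_n y_n$ and $z\in c_0$, and let $p(z)=\sup_n(-z_n)$, which is nonnegative as $z_n\to0$. The condition $|t+z_n|\le1$ for all $n$ reads
\[
p(z)\le1+t,\qquad p(-z)\le1-t .
\]
Moving $z$ in the direction $v_n=-e_n$ never increases $p(-z)=\sup_nz_n$, so the second inequality survives, while $p(z)$ eventually grows until the first becomes an equality. This is the move of Example~\ref{ex:c}, and at its end a coordinate equals $-1$. The function $p$ has a coordinate-free description: $p(z)$ is the largest value of $g(z)$ over $g\in B_{\ell_1}$ with $g(v_n)\ge0$ for all $n$, since such $g=(g_n)$ has $g_n\le0$ and $g(z)=\sum_n|g_n|(-z_n)$. We take this description as the definition of $p$ in general.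

\subsection*{Unconditional families}
A sequence $(w_j)$ is \emph{basic} if it is a Schauder basis of its closed linear span, and \emph{unconditional basic} if moreover the expansions converge unconditionally. We use only the following standard consequence: the $w_j$ are nonzero and there is a constant $C$ such that
\begin{equation}\label{eq:uncond}
\Big\|\sum_j\varepsilon_ja_jw_j\Big\|\le C\,\Big\|\sum_ja_jw_j\Big\|\quad\text{for all finite sums and all signs }\varepsilon_j=\pm1 .
\end{equation}
Call a countable family of nonzero vectors satisfying~\eqref{eq:uncond} \emph{$C$-unconditional}; necessarily $C\ge1$. The average of $\sum_ia_iw_i$ and of its image under the sign change that is $+$ at $j$ and $-$ elsewhere equals $a_jw_j$. Hence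
\begin{equation}\label{eq:coord}
|a_j|\,\|w_j\|\le\frac{1+C}2\,\Big\|\sum_ia_iw_i\Big\|,
\end{equation}
and in particular the family is linearly independent.

We need an unconditional family in $Y$ that also contains almost invisible directions. A normalized unconditional sequence need not: the functional $(1,1,\dots)$ equals $1$ on each unit vector of $\ell_1$. The next proof shows that if the sequence is not weakly null, then a subsequence behaves like the unit vectors of $\ell_1$, and that signed averages of these vectors over the cubes $\{-1,1\}^n$ form a new unconditional family with an upper $\ell_2$-estimate on blocks.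

\begin{lemma}\label{lem:v}
Let $X$ contain an unconditional basic sequence, let $f\in X^*$ and $Y=\ker f$. There are $C\ge1$, $\rho>0$ and a $C$-unconditional family $(v_j)$ in $Y$ such that $\|v_j\|\ge\rho$ for all $j$, and such that for all $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$ some $j$ satisfies $|\varphi_s(v_j)|<\varepsilon$ for all $s$.
\end{lemma}

\begin{proof}
Let $(w_j)$ be a $C_0$-unconditional sequence in $X$. The span of $w_{2j-1},w_{2j}$ is two-dimensional, so it contains a vector $y_j\in Y$ with $\|y_j\|=1$. A change of signs in $\sum_ja_jy_j$ is a change of signs in its expansion in $(w_j)$, so $(y_j)$ is $C_0$-unconditional, and so is every subsequence. If $\varphi(y_j)\to0$ for all $\varphi\in X^*$, take $v_j=y_j$, $C=C_0$, $\rho=1$.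

Otherwise, after passing to a subsequence, there are $\varphi\in X^*$ and $\delta>0$ with $|\varphi(y_j)|\ge\delta$ for all $j$. For a finite sum $\sum_jb_jy_j$ choose signs with $\varepsilon_jb_j\varphi(y_j)\ge0$. Then $\delta\sum_j|b_j|\le\varphi(\sum_j\varepsilon_jb_jy_j)\le C_0\|\varphi\|\,\|\sum_jb_jy_j\|$. With $\eta=\delta/(C_0\|\varphi\|)$ we get
\begin{equation}\label{eq:l1}
\eta\sum_j|b_j|\le\Big\|\sum_jb_jy_j\Big\|\le\sum_j|b_j| .
\end{equation}
Let $\Omega_n=\{-1,1\}^n$, index the sequence $(y_j)$ bijectively as $y_{n,\omega}$ ($n\ge1$, $\omega\in\Omega_n$), and put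
\[
v_{n,k}=2^{-n}\sum_{\omega\in\Omega_n}\omega_k\,y_{n,\omega}\in Y\qquad(1\le k\le n).
\]
For a finitely supported family $a=(a_{n,k})$, the coefficient of $y_{n,\omega}$ in $\sum_{n,k}a_{n,k}v_{n,k}$ is $2^{-n}\sum_ka_{n,k}\omega_k$. So~\eqref{eq:l1} gives
\[
\eta\,\nu(a)\le\Big\|\sum_{n,k}a_{n,k}v_{n,k}\Big\|\le\nu(a),\qquad\nu(a)=\sum_n2^{-n}\sum_{\omega\in\Omega_n}\Big|\sum_ka_{n,k}\omega_k\Big| .
\]
Three properties of $\nu$ finish the proof. First, $\nu(a)=1$ if $a$ has a single nonzero entry, equal to $1$; hence $\|v_{n,k}\|\ge\eta$. Second, $\nu$ is invariant under sign changes $a_{n,k}\mapsto\varepsilon_{n,k}a_{n,k}$, because $\omega\mapsto(\varepsilon_{n,k}\omega_k)_k$ is a bijection of $\Omega_n$; hence $(v_{n,k})$ is $\eta^{-1}$-unconditional. Third, if $a$ is supported in the $n$-th block, the Cauchy--Schwarz inequality and $2^{-n}\sum_\omega\omega_k\omega_l=0$ for $k\ne l$ give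
\[
\nu(a)\le\Big(2^{-n}\sum_{\omega\in\Omega_n}\Big(\sum_ka_{n,k}\omega_k\Big)^2\Big)^{1/2}=\Big(\sum_ka_{n,k}^2\Big)^{1/2},
\]
so Lemma~\ref{lem:count} applies to $(v_{n,k})$. Take $C=\eta^{-1}$ and $\rho=\eta$.
\end{proof}

\subsection*{The function $p$}
Fix $f\in X^*$ with $f(x)=1$, let $Y=\ker f$, and let $(v_j)$, $C$, $\rho$ be as in Lemma~\ref{lem:v}. Define
\[
G=\{g\in B_{Y^*}:g(v_j)\ge0\text{ for all }j\},\qquad p(z)=\max_{g\in G}g(z)\quad(z\in Y).
\]
The set $G$ is a weak$^*$ closed subset of $B_{Y^*}$, hence weak$^*$ compact by the Banach--Alaoglu theorem, so the maximum is attained. As a maximum of linear functionals, $p$ is sublinear: $p(z+z')\le p(z)+p(z')$ and $p(cz)=cp(z)$ for $c\ge0$. Since $0\in G\subseteq B_{Y^*}$, we have $0\le p(z)\le\|z\|$; therefore $|p(z)-p(z')|\le\|z-z'\|$ and $p$ is continuous.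

\begin{lemma}\label{lem:p}
Let $K=(1+C)/(2\rho)$. For all $j$ and all $z\in Y$,
\begin{itemize}
\item[(a)] $p(-v_j)=0$;
\item[(b)] $p(v_j)\ge1/K$;
\item[(c)] $\|z\|\le(2C+1)\max\{p(z),p(-z)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $g(-v_j)\le0$ for $g\in G$, and $p\ge0$.

(b) By~\eqref{eq:coord} and $\|v_j\|\ge\rho$, the functional $\sum_ia_iv_i\mapsto a_j$ on the span of $(v_i)$ has norm at most $K$. Let $h\in Y^*$ be a Hahn--Banach extension. Then $h/K\in G$ and $(h/K)(v_j)=1/K$.

(c) We write a norming functional as a difference of two multiples of elements of $G$. Choose $g\in B_{Y^*}$ with $g(z)=\|z\|$ and signs $\varepsilon_j$ with $\varepsilon_jg(v_j)=|g(v_j)|$. The linear functional $\sum_ja_jv_j\mapsto\sum_ja_j|g(v_j)|=g(\sum_j\varepsilon_ja_jv_j)$ on the span of $(v_j)$ has norm at most $C$ by~\eqref{eq:uncond}. Extend it to $g_1\in Y^*$ with $\|g_1\|\le C$ and put $g_2=g_1-g$, so $\|g_2\|\le C+1$. Since $g_1(v_j)=|g(v_j)|\ge0$ and $g_2(v_j)=|g(v_j)|-g(v_j)\ge0$, we have $g_1\in CG$ and $g_2\in(C+1)G$. Hence $\|z\|=g_1(z)+g_2(-z)\le Cp(z)+(C+1)p(-z)$.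
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Define
\[
B=\{tx+z:\ t\in\mathbb R,\ z\in Y,\ p(z)\le1+t,\ p(-z)\le1-t\}.
\]

\emph{$B$ is a body containing $x$.} It is closed and convex because $p$ is continuous and convex and $t,z$ are continuous linear functions of $tx+z$. It is symmetric because $(t,z)\mapsto(-t,-z)$ exchanges the two inequalities. If $tx+z\in B$, then $p\ge0$ gives $|t|\le1$, so $p(z),p(-z)\le2$ and $\|z\|\le2(2C+1)$ by (c); thus $B$ is bounded. If $|t|\le\frac12$ and $\|z\|\le\frac12$, then $p(\pm z)\le\frac12\le1\pm t$, so $B$ is a neighborhood of $0$ by~\eqref{eq:nbhd}. Finally $x\in B$, with $t=1$ and $z=0$.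

\emph{Candidate witnesses.} Let $g\in G$. Then $(f-g)(x)=1$, and for $tx+z\in B$,
\[
-1\le t-p(z)\le t-g(z)=t+g(-z)\le t+p(-z)\le1 .
\]
The middle term is $(f-g)(tx+z)$, so $|f-g|\le1$ on $B$.

\emph{The move.} Let $W\subseteq B$ be nonempty and relatively weakly open, and let $w=tx+z\in W$. Take $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$ such that $W$ contains every $y\in B$ with $|\varphi_s(y-w)|<\varepsilon$ for all $s$. By Lemma~\ref{lem:v} there is $j$ with $|\varphi_s(v_j)|<\varepsilon/(2K)$ for all $s$. The continuous function $c\mapsto p(z+cv_j)$ is at most $1+t$ at $c=0$, and by sublinearity and (b),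
\[
p(z+2Kv_j)\ge2Kp(v_j)-p(-z)\ge2-(1-t)=1+t .
\]
So $p(z+cv_j)=1+t$ for some $c\in[0,2K]$. By (a), $p(-z-cv_j)\le p(-z)+cp(-v_j)\le1-t$. Hence $y=w+cv_j$ belongs to $B$, and $|\varphi_s(y-w)|=c|\varphi_s(v_j)|<\varepsilon$ for all $s$, so $y\in W$. Here it matters that the bound $2K$ on the length of the move does not depend on $j$.

Pick $g\in G$ with $g(z+cv_j)=1+t$. Then $(f-g)(y)=t-(1+t)=-1$, so $f-g$ is a witness for $(x,y)$. By Lemma~\ref{lem:witness}, $\|x\|_B=1$ and $\|x-y\|_B=2$. Thus every nonempty relatively weakly open subset of $B$ contains a point at distance exactly $2$ from $x$, and $x$ is a super Daugavet-point of $(X,\|\cdot\|_B)$.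
\end{proof}

\begin{remark}\label{rem:where}
Unconditionality enters this argument essentially only through Lemma~\ref{lem:p}(c), that is, through the boundedness of $B$. For the family $(e_{n,k})$ of Lemma~\ref{lem:system}, available in every infinite-dimensional space, (a) holds by the definition of $G$, (b) holds with $K=8$ because $e^*_{n,k}/8\in G$, and Lemma~\ref{lem:count} supplies the directions. Some hypothesis on the family is needed for (c): if both $v$ and $-v$ occur among the $v_j$, then $p(v)=p(-v)=0$ by (a), and $B$ contains the line $\mathbb Rv$.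
\end{remark}

\begin{thebibliography}{9}

\bibitem{AALMPPV}
Trond A. Abrahamsen, Ram\'on J. Aliaga, Vegard Lima, Andr\'e Martiny, Yo\"el Perreau, Anton\'in Prochazka, Triinu Veeorg,
\emph{A relative version of Daugavet-points and the Daugavet property},
arXiv:2306.05536 (2023).

\end{thebibliography}
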